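# Continuous maps from $\mathbb Z^\#$ to torsion groups

## 1. Homomorphisms have finite image, continuous maps need not

Let $T$ be a torsion abelian group. A homomorphism $\mathbb Z\to T$ has finite image, since the image is generated by one element of finite order. So $\mathbb Z$ cannot be put injectively into $T$ by a homomorphism. The question of this lecture, taken from Dikran Dikranjan, "van Douwen's problems related to the Bohr topology", arXiv:math/0204120 (2002), asks what happens if we keep only a topological trace of the homomorphism property.

**Definition (Bohr topology).** Let $\mathbb T=\mathbb R/\mathbb Z$. For an abelian group $G$, $G^\#$ denotes $G$ with its Bohr topology: the largest totally bounded group topology on $G$. Equivalently, it is the initial topology with respect to all homomorphisms $G\to\mathbb T$. We call these homomorphisms the characters of $G$, and we always work with the second description.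

By this definition, a map $f$ from a topological space to $T^\#$ is continuous if and only if $k\circ f$ is continuous for every character $k$ of $T$. In particular every homomorphism $G\to T$ is continuous as a map $G^\#\to T^\#$.

The question: is there a continuous injective map $\mathbb Z^\#\to T^\#$, with $T$ a torsion abelian group, if the map need not be a homomorphism?

The answer one would first guess is no, for a crude reason: a continuous map should resemble a homomorphism, and so have finite image. Let us test this.

If $T$ is finite, then $T^\#$ is finite and Hausdorff, so discrete. The continuous maps are those with clopen fibres. There are many that are not homomorphisms, for instance $n\mapsto n^2 \bmod 5$ into $\mathbb Z/5$, but none is injective.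

Now let $T=\bigoplus_{j\ge1}\mathbb Z/2$ with basis $(e_j)$. Write $\|x\|$ for the distance from $x\in\mathbb T$ to $0$. For $n\in\mathbb Z$ let $f(n)=e_j$, where $j\ge1$ is the unique index with
$$2^{-j-1}<\big\|n\sqrt2-\tfrac12\big\|\le2^{-j}.$$
The distance is never $0$, and if it is rational then $n\sqrt2$ is rational, so $n=0$ and the distance is $\tfrac12$. Hence equality on the right occurs only for $n=0$, $j=1$. So the fibre of $e_1$ is $\{n:\|n\sqrt2-\frac12\|>\frac14\}$, and for $j\ge2$ the fibre of $e_j$ is $\{n:2^{-j-1}<\|n\sqrt2-\frac12\|<2^{-j}\}$. These are preimages of open sets under the character $n\mapsto n\sqrt2$, so they are open in $\mathbb Z^\#$. Thus $f$ is locally constant, hence continuous. By equidistribution of $n\sqrt2$ modulo $1$, the fibre of $e_j$ has density $2\,(2^{-j}-2^{-j-1})=2^{-j}>0$. So the image is infinite, and the fibres can have arbitrarily small density. The crude reason is wrong.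

Can the fibres be shrunk to points? The obvious attempt uses binary digits. For $n\ge0$ with binary expansion $n=\sum_j\epsilon_j2^{j}$, $\epsilon_j\in\{0,1\}$, $j\ge 0$, put $f(n)=\sum_j\epsilon_je_{j+1}$, and extend to negative $n$ in any way. This is injective on $n\ge 0$, and each single digit depends only on a residue of $n$. But the group $\bigoplus\mathbb Z/2$ also has characters that see infinitely many digits, such as $k$ with $k(e_j)=\frac12$ for all $j$. For $n\ge0$, $k(f(n))=\frac12$ exactly when the digit sum $s(n)$ is odd. We claim that every Bohr neighborhood of $0$ contains some $n>0$ with $s(n)$ odd, so that $f$ is not continuous at $0$.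

Let the neighborhood contain $\{n:\|n\alpha_i\|<\delta,\ i\le m\}$. By the pigeonhole principle in $\mathbb T^m$ there is an infinite set $A$ of exponents with $\|(2^j-2^{l})\alpha_i\|<\delta/3$ for all $j,l\in A$ and all $i$. Choose $i_0<c<b<a$ in $A$. If $c-i_0$ is odd, take $n=2^c-2^{i_0}$; its digits are ones in the places $i_0,\dots,c-1$, so $s(n)=c-i_0$ is odd. If $r=c-i_0$ is even, then $r\ge2$, and we take $n=2^a+2^b+2^c-3\cdot2^{i_0}$. Here $2^c-3\cdot 2^{i_0}=2^{i_0}\big((2^r-1)-2\big)$ is a number below $2^c$ with $r-1$ digits equal to one, so $s(n)=r+1$ is odd. In both cases $n$ is in the neighborhood.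

So a continuous map can have infinite image, but the attempt to separate all points breaks down. Here is what is true.

**Theorem A.** Let $T$ be a torsion abelian group, $d\ge1$, and let $f:(\mathbb Z^d)^\#\to T^\#$ be continuous. Then $f$ is locally constant: every $n_0\in\mathbb Z^d$ has a Bohr neighborhood on which $f$ is constant.

**Corollary.** There is no continuous injective (nor even finite-to-one) map $\mathbb Z^\#\to T^\#$ with $T$ torsion. Every non-empty fibre is clopen in $\mathbb Z^\#$ and has positive lower density; in particular it is infinite.

**Theorem B.**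
1. For an abelian group $T$: a continuous injection $\mathbb Z^\#\to T^\#$ exists if and only if $T$ is not torsion, i.e. if and only if an injective homomorphism $\mathbb Z\to T$ exists.
2. For an abelian group $G$: a continuous injection of $G^\#$ into some $T^\#$ with $T$ torsion exists if and only if $G$ is torsion.
3. For an abelian group $G$: every continuous map from $G^\#$ to $T^\#$, for every torsion group $T$, is locally constant if and only if $G$ is finitely generated.

For the original question one may read everything with $d=1$. Since locally constant maps are continuous, Theorem A says that for torsion $T$ the continuous maps $\mathbb Z^\#\to T^\#$ are exactly the locally constant ones; the map with fibres of density $2^{-j}$ shows that "locally constant" cannot be improved to "finite image".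

## 2. Bohr neighborhoods, densities and tent functions

Write $e(x)=e^{2\pi ix}$ for $x\in\mathbb T$. For $n\in\mathbb Z^d$ and $\theta\in\mathbb T^d$ put $n\cdot\theta=\sum_jn_j\theta_j\in\mathbb T$; the characters of $\mathbb Z^d$ are exactly the maps $n\mapsto n\cdot\theta$. We use the following standard facts about an abelian group $A$ and a subgroup $S$.

* Characters of $S$ extend to $A$, because $\mathbb T$ is divisible. Hence $S^\#$ is a subspace of $A^\#$.
* Characters separate the points of $A$. Hence $A^\#$ is Hausdorff, and finite sets are closed in it.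
* Translations are homeomorphisms of $A^\#$, since $\chi(x+a)=\chi(x)+\chi(a)$.
* For every neighborhood $V$ of $0$ in $A^\#$ there is a finite $F_0$ with $A=F_0+V$ (total boundedness). Indeed $V\supseteq\{a:\|\chi_i(a)\|<\delta,\ i\le m\}$ for some characters $\chi_i$. Cut $\mathbb T^m$ into finitely many boxes of side less than $\delta$ and let $F_0$ contain one $a_0$ with $(\chi_i(a_0))_i$ in each box that is met. Every $a$ shares a box with some $a_0\in F_0$, and then $a-a_0\in V$.

For $\alpha_1,\dots,\alpha_m\in\mathbb T^d$ and $\delta>0$ let
$$U(\alpha_1,\dots,\alpha_m;\delta)=\{n\in\mathbb Z^d:\|n\cdot\alpha_i\|<\delta\ \text{for all }i\}.$$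
These sets form a base at $0$ in $(\mathbb Z^d)^\#$. It is convenient to describe one with a single integer. Given $U(\alpha_1,\dots,\alpha_m;\delta)$, choose an integer $M\ge\max(2,m,1/\delta)$ and put $\alpha_i=0$ for $m<i\le M$. Then $U(\alpha_1,\dots,\alpha_M;1/M)\subseteq U(\alpha_1,\dots,\alpha_m;\delta)$. So the sets $U(\alpha;1/M)$ with $M\ge2$ and $\alpha\in(\mathbb T^d)^M$ also form a base at $0$.

**Averages.** Let $\mathbb E_N$ denote the average over $n\in[-N,N]^d\cap\mathbb Z^d$. A set $D\subseteq\mathbb Z^d$ has density $0$ if $\mathbb E_N1_D\to0$. This is invariant under translation, since for fixed $x$ translation by $x$ moves only $O(N^{d-1})$ points across the boundary of the cube. A finite union of sets of density $0$ has density $0$. For each $\xi\in\mathbb T^d$,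
$$\mathbb E_N\,e(n\cdot\xi)\to1_{\xi=0}.\tag{1}$$
Indeed the average is a product over the coordinates of factors $\frac1{2N+1}\sum_{|m|\le N}e(m\xi_j)$, each of modulus at most $1$. If $\xi_j\ne0$, the geometric sum bounds the $j$-th factor by $\frac{2}{(2N+1)|e(\xi_j)-1|}\to0$.

**Tent functions.** For $M\ge2$ let $\psi(x)=\max(0,1-M\|x\|)$ on $\mathbb T$, a smoothed indicator of $\{\|x\|<1/M\}$. Let $I=[-\frac1{2M},\frac1{2M}]\subset\mathbb T$. Then $(1_I*1_I)(x)=\max(0,\frac1M-\|x\|)$, with no overlap around the circle because $\frac1M\le\frac12$. So $\psi=M\cdot1_I*1_I$ and $\hat\psi(m)=M\,\hat{1_I}(m)^2$. As $I$ is symmetric, $\hat{1_I}(m)$ is real, so $\hat\psi(m)\ge0$. By Parseval, $\sum_m\hat\psi(m)=M|I|=1$, and $\hat\psi(0)=M|I|^2=1/M$. As $\hat\psi$ is summable, the Fourier series converges to $\psi$ everywhere.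

For $\alpha\in(\mathbb T^d)^M$ and $c\in\mathbb Z^M$ write $c\cdot\alpha=\sum_ic_i\alpha_i\in\mathbb T^d$. Multiplying out, and using that $\psi$ is even,
$$\Psi(\alpha,n):=\prod_{i=1}^M\psi(n\cdot\alpha_i)=\sum_{c\in\mathbb Z^M}w_c\,e\big(-n\cdot(c\cdot\alpha)\big),\qquad w_c=\prod_i\hat\psi(c_i)\ge0,\quad\sum_cw_c=1,\quad w_0=M^{-M}.\tag{2}$$
Moreover $0\le\Psi\le1$, and $\Psi(\alpha,n)\ne0$ implies $n\in U(\alpha;1/M)$. The weights $w_c$ do not depend on $\alpha$.

**Non-empty open sets have positive lower density.** If $O\neq\emptyset$ is open in $(\mathbb Z^d)^\#$, then $O\supseteq x+U(\alpha;1/M)$ for some $x$, $M\ge2$, $\alpha$. So $1_O(n)\ge\Psi(\alpha,n-x)$. Inserting (2), averaging term by term (absolute convergence) and using (1),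
$$\liminf_N\mathbb E_N1_O\ \ge\ \lim_N\mathbb E_N\Psi(\alpha,n-x)=\sum_{c:\,c\cdot\alpha=0}w_c\ \ge\ w_0>0.\tag{3}$$

**Lemma 1 (Wiener).** Let $\rho$ be a finite positive Borel measure on $\mathbb T^d$ and $\hat\rho(n)=\int e(-n\cdot\xi)\,d\rho(\xi)$. Then
$$\mathbb E_N|\hat\rho(n)|^2\to(\rho\times\rho)(\text{diagonal})=\sum_\tau\rho(\{\tau\})^2.$$

*Proof.* We have $\mathbb E_N|\hat\rho(n)|^2=\iint\mathbb E_Ne(n\cdot(\xi'-\xi))\,d\rho(\xi)\,d\rho(\xi')$. By (1) and dominated convergence this tends to $(\rho\times\rho)(\text{diagonal})$. By Fubini the latter is $\int\rho(\{\tau\})\,d\rho(\tau)=\sum_\tau\rho(\{\tau\})^2$. $\square$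

In particular, if $\rho$ has no atoms then $\hat\rho(n)\to0$ on average.

## 3. The dual group, and the case of countably many neighborhoods

Let $f:(\mathbb Z^d)^\#\to T^\#$ be continuous with $T$ torsion. Replacing $T$ by the subgroup generated by $f(\mathbb Z^d)$, which carries its own Bohr topology as a subspace, we may assume that $T$ is countable. We fix this setting until the end of Section 7.

Let $K=\mathrm{Hom}(T,\mathbb T)$ with pointwise convergence. It is a closed subgroup of the countable product $\mathbb T^T$, hence a compact metrizable group. Let $\mu$ be its normalized Haar measure. For $t\in T$ put $e_t(k)=e(k(t))$. These are continuous characters of $K$, distinct for distinct $t$ because characters of $T$ separate points. A non-trivial continuous character $\chi$ of $K$ has $\int\chi\,d\mu=0$, since $\chi(a)\int\chi\,d\mu=\int\chi(\cdot+a)\,d\mu=\int\chi\,d\mu$ for all $a$. So $(e_t)_{t\in T}$ is orthonormal in $L^2(\mu)$.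

Torsion gives more. Enumerate $T$ and let $T_i$ be generated by the first $i$ elements. Then $T_1\le T_2\le\cdots$ are finite subgroups with union $T$. Let $H_i=\{k\in K:k|_{T_i}=0\}$. It is the kernel of a continuous homomorphism into the finite discrete group $\mathrm{Hom}(T_i,\mathbb T)$, so it is an open subgroup of finite index. The $H_i$ decrease, and they form a base at $0\in K$: for each $t$ the values $k(t)$ lie in a finite subset of $\mathbb T$ (the elements killed by the order of $t$), so a small value $k(t)$ must be $0$. For $T=\bigoplus_{j\ge1}\mathbb Z/2$, writing $k(e_j)=k_j/2$ identifies $K$ with $\{0,1\}^{\mathbb N}$, $\mu$ with fair coin tossing, and (for suitable $T_i$) $H_i$ with the sequences whose first $i$ terms vanish.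

Fix $n_0$ and put $g(n)=f(n_0+n)-f(n_0)$. This is continuous with $g(0)=0$, because translations are homeomorphisms. We want $g=0$ near $0$. Here is the natural first attempt: for each $k\in K$ the map $k\circ g$ is continuous at $0$, so $\|k(g(n))\|\le\frac1{20}$ on some Bohr neighborhood of $0$ that depends on $k$; then average over $k$.

The attempt succeeds if countably many neighborhoods suffice. Suppose there are Bohr neighborhoods $U_1,U_2,\dots$ of $0$ such that for every $k$ some $U_m$ has $\|k(g(n))\|\le\frac1{20}$ on $U_m$. (If $d=1$ and $f$ is continuous even for the topology on $\mathbb Z$ in which the cosets of the groups $m!\,\mathbb Z$ form a base, take $U_m=m!\,\mathbb Z$.) The sets $E_m=\{k:\|k(g(n))\|\le\frac1{20}\ \forall n\in U_m\}$ are closed and cover $K$, so $\mu(E)>0$ for some $E=E_m$. For $n\in U_m$,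
$$\int_E\cos2\pi k(g(n))\,d\mu(k)\ \ge\ \cos(\pi/10)\,\mu(E)>\tfrac12\mu(E),$$
so $g(n)$ lies in
$$\Phi=\Big\{t\in T:\Big|\int_Ee(k(t))\,d\mu(k)\Big|\ge\tfrac12\mu(E)\Big\}.\tag{4}$$
This set is finite: the integral is the inner product of $e_t$ with $1_E$, and by Bessel's inequality $|\Phi|\cdot\frac14\mu(E)^2\le\|1_E\|_2^2=\mu(E)$. Now $U_m\cap g^{-1}(T\setminus(\Phi\setminus\{0\}))$ is a Bohr neighborhood of $0$ on which $g=0$.

In general we can still arrange that $M$ in $U(\alpha;1/M)$ is the same for a set of $k$ of positive measure, because $M$ is an integer. But the frequencies $\alpha=\alpha(k)$ may take uncountably many values, each on a null set, and then there is no common neighborhood to work on. This can really happen without torsion. For $T=\mathbb Z$ and $f=g=\mathrm{id}$ (the definitions of $K$, $\mu$ and $e_t$ make sense for this $T$), we have $K=\mathbb T$ and $k(g(n))=nk$, which is small on $U(k;\frac1{20})$: the frequency $\alpha(k)=k$ moves with $k$, and the identity is certainly not locally constant. So torsion must be used to deal with moving frequencies.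

The way past this point is to test $g$ not on a neighborhood but against the weight $\Psi(\alpha(k),n)$, and to expand this weight by (2) into the oscillations $e(-n\cdot\theta_c(k))$ with $\theta_c(k)=c\cdot\alpha(k)$. On a suitable $E$, each relevant $\theta_c$ is either constant, and then it behaves as in the computation just made, or takes every value on a null set. In the second case we show that the integrals
$$\int_Ee\big(k(g(n))-n\cdot\theta_c(k)\big)\,d\mu(k)$$
tend to $0$ on average in $n$, whatever $g$ is. In the example $T=\mathbb Z$, $\theta(k)=k$, this integral equals $\mu(E)$ for every $n$, so here torsion will be essential.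

## 4. Differences of a nowhere constant frequency have no atoms

**Definition.** Let $E\subseteq K$ be Borel. A Borel map $\theta:E\to\mathbb T^d$ is nowhere constant if $\mu(\theta^{-1}(\tau))=0$ for every $\tau\in\mathbb T^d$. For $x\in K$ let $\rho_x$ be the image of $\mu|_{E\cap(E-x)}$ under $k\mapsto\theta(k+x)-\theta(k)$.

Thus $\rho_x$ has mass at most $1$ and
$$\hat\rho_x(n)=\int1_E(k)1_E(k+x)\,e\big(-n\cdot(\theta(k+x)-\theta(k))\big)\,d\mu(k),$$
which is a Borel function of $x$ by Fubini.

Example: let $K=\{0,1\}^{\mathbb N}$, $E=K$, $d=1$ and $\theta(k)=\sum_{j\ge1}k_j2^{-j}$ modulo $1$. Each value is taken at most three times, since a real number has at most two binary expansions and only $0$ and $1$ are identified. So $\theta$ is nowhere constant. Adding $x$ flips $k_j$ exactly when $x_j=1$, so $\theta(k+x)-\theta(k)=\sum_{j:x_j=1}\pm2^{-j}$ with independent fair signs $1-2k_j$. If $x_j=1$ for infinitely many $j$, then $\rho_x$ has no atoms: with $b_j=1-k_j$ the sum is $\sum_{j:x_j=1}b_j2^{1-j}$ minus a constant, a prescribed value modulo $1$ allows finitely many real values, each real value at most two choices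 of $(b_j)_{x_j=1}$, and each choice has probability $0$. If $x_j=1$ for only finitely many $j$, then $\rho_x$ is purely atomic; these $x$ form a countable, hence null, set. This is the general pattern.

**Lemma 2.** If $\theta:E\to\mathbb T^d$ is nowhere constant, then $\rho_x$ has no atoms for $\mu$-almost every $x$.

If the differences have atoms for many $x$, then $\theta(k+x)-\theta(k)$ is often a function of $x$ alone, so $\theta$ should be close to a homomorphism plus a constant on some coset. The proof makes this precise by Fourier analysis. Torsion of $T$ then forces such homomorphisms to have finitely many values.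

*Proof.* **Step 1: turn atoms into a set of positive measure.** Let $Q$ be the Borel set of all $(k,x,l)\in K^3$ such that $k,\ k+x,\ l,\ l+x\in E$ and $\theta(k+x)-\theta(k)=\theta(l+x)-\theta(l)$. For fixed $x$, the measure of the section of $Q$ is $(\rho_x\times\rho_x)(\text{diagonal})=\sum_\tau\rho_x(\{\tau\})^2$. By Fubini this is a Borel function of $x$ and $\mu^3(Q)=\int\sum_\tau\rho_x(\{\tau\})^2\,d\mu(x)$. The integrand is positive exactly when $\rho_x$ has an atom. Suppose the lemma fails. Then $q:=\mu^3(Q)>0$, and we shall show that $\theta$ is constant on a set of positive measure, a contradiction. Put $\varepsilon=\frac1{100}$.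

**Step 2: find a coset mostly filled by $Q$.** Finite unions of cosets of the groups $H_i^3$ form an algebra: the indices are finite, and unions for different $i$ can be refined to the larger $i$. The cosets are a countable base of the topology of $K^3$, so this algebra generates the Borel sets. Hence, with $\eta=q/101$, there is a finite union $D$ of cosets of one $H_i^3$ with $\mu^3(Q\,\triangle\,D)\le\eta$. Then $\mu^3(D)\ge q-\eta$ and
$$\mu^3(D\setminus Q)\le\eta=\tfrac1{100}(q-\eta)\le\varepsilon\,\mu^3(D).$$
The cosets in $D$ are disjoint and have equal measure, so some coset $z+H^3\subseteq D$, with $H=H_i$ and $z=(k_0,x_0,l_0)$, has at least a proportion $1-\varepsilon$ of its measure in $Q$. Let $\nu$ be the normalized Haar measure of $H$.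

**Step 3: write the relation on $H$ and freeze one variable.** For $h\in H$ put
$$\theta_1(h)=\theta(k_0+x_0+h),\quad\theta_2(h)=\theta(k_0+h),\quad\theta_3(h)=\theta(l_0+x_0+h),\quad\theta_4(h)=\theta(l_0+h),$$
set to be $0$ where undefined. These are Borel. Writing a point of the coset as $(k,x,l)=(k_0+h,\,x_0+a,\,l_0+b)$, we see that on a set of $(h,a,b)$ of $\nu^3$-measure at least $1-\varepsilon$ we have $k_0+h\in E$ and $\theta_1(h+a)-\theta_2(h)=\theta_3(b+a)-\theta_4(b)$. By Fubini we can fix $b$ so that its section has $\nu^2$-measure at least $1-\varepsilon$. With $\omega(a):=\theta_3(b+a)-\theta_4(b)$,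
$$k_0+h\in E\ \text{ and }\ \theta_1(h+a)-\theta_2(h)=\omega(a)\quad\text{for }(h,a)\text{ in a set of }\nu^2\text{-measure}\ge1-\varepsilon.\tag{5}$$

**Step 4: $e(n\cdot\theta_2)$ is close to a character of $H$.** Let $X$ be the group of continuous characters $H\to S^1$, where $S^1$ is the unit circle in $\mathbb C$. It is orthonormal in $L^2(\nu)$. It contains the $e_t|_H$, which separate points, so by Stone–Weierstrass its span is dense in $C(H)$, and $X$ is a complete orthonormal system. Write $\hat F(\chi)=\int F\overline\chi\,d\nu$. Fix $n\in\mathbb Z^d$ and let $u=e(n\cdot\theta_1)$, $v=e(n\cdot\theta_2)$, $w=e(n\cdot\omega)$, which are unimodular Borel functions. Put $F(a)=\int u(h+a)\overline{v(h)}\,d\nu(h)$, a bounded function. Fubini and the substitution $s=h+a$ give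
$$\hat F(\chi)=\iint u(s)\overline{\chi(s)}\;\overline{v(h)}\chi(h)\,d\nu(s)\,d\nu(h)=\hat u(\chi)\,\overline{\hat v(\chi)}.$$
The function $u(h+a)\overline{v(h)}\,\overline{w(a)}$ is unimodular and, by (5), equals $1$ outside a set of measure at most $\varepsilon$. So its integral has modulus at least $(1-\varepsilon)-\varepsilon$. By Parseval and Cauchy–Schwarz,
$$1-2\varepsilon\le\Big|\int F\,\overline w\,d\nu\Big|=\Big|\sum_{\chi\in X}\hat u(\chi)\overline{\hat v(\chi)}\,\overline{\hat w(\chi)}\Big|\le\max_\chi|\hat v(\chi)|\cdot\|u\|_2\|w\|_2=\max_\chi|\hat v(\chi)|.$$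
The maximum is attained because $\hat v\in\ell^2(X)$. So there is $\chi_n\in X$ such that $r_n:=e(n\cdot\theta_2)\overline{\chi_n}$ satisfies $|\int r_n\,d\nu|\ge1-2\varepsilon$. Let $c_n=\int r_n/|\int r_n|$. Since $r_n$ and $c_n$ are unimodular,
$$\|r_n-c_n\|_2^2=2-2\,\mathrm{Re}\Big(\overline{c_n}\int r_n\,d\nu\Big)=2-2\Big|\int r_n\,d\nu\Big|\le4\varepsilon .$$

**Step 5: $n\mapsto\chi_n$ is a homomorphism.** For $n,n'\in\mathbb Z^d$ the factors with $\theta_2$ cancel in
$$\chi:=r_{n+n'}\,\overline{r_n}\,\overline{r_{n'}}=\chi_n\chi_{n'}\overline{\chi_{n+n'}}\in X.$$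
Let $c=c_{n+n'}\overline{c_n}\,\overline{c_{n'}}$. All factors are unimodular, so replacing the three factors $r$ by $c$ one at a time gives $\|\chi-c\|_2\le3\cdot2\sqrt\varepsilon=0.6$. If $\chi\ne1$, then $\int\chi\,d\nu=0$ and $\|\chi-c\|_2=\sqrt2$, which is impossible. So $\chi=1$, that is, $\chi_{n+n'}=\chi_n\chi_{n'}$.

**Step 6: collect the $\chi_n$ into a map $\varphi$ with finitely many values.** For each $h\in H$ the map $n\mapsto\chi_n(h)$ is a homomorphism $\mathbb Z^d\to S^1$. So there is a unique $\varphi(h)\in\mathbb T^d$ with $e(n\cdot\varphi(h))=\chi_n(h)$ for all $n$. As each $\chi_n$ is a homomorphism in $h$, so is $\varphi:H\to\mathbb T^d$. Its coordinates come from the $\chi_n$ with $n$ a standard basis vector. Each such $\chi_n$ has open kernel: since the $H_m$ form a base at $0$, some $H_m\le H$ is mapped by $\chi_n$ into $\{\mathrm{Re}\,z>0\}$, and this half-plane contains no non-trivial subgroup of $S^1$. Intersecting $d$ kernels, $\varphi$ has open kernel. As $H$ is compact, the kernel has finite index, so $\varphi$ takes finitely many values. This is where torsion is used; for $K=\mathbb T$ there is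 the homomorphism $\varphi(h)=h$.

**Step 7: $\theta$ is constant on a set of positive measure.** Let $\sigma$ be the distribution of $\theta_2-\varphi$ under $\nu$. Then $\hat\sigma(n)=\int\overline{r_n}\,d\nu$, so $|\hat\sigma(n)|\ge1-2\varepsilon$ for all $n$. Since $\sigma$ has mass $1$, Lemma 1 gives
$$\max_\tau\sigma(\{\tau\})\ge\sum_\tau\sigma(\{\tau\})^2=\lim_N\mathbb E_N|\hat\sigma(n)|^2\ge(1-2\varepsilon)^2>0.96 .$$
So for some $\tau$ we have $\theta_2(h)=\varphi(h)+\tau$ on a set of $\nu$-measure greater than $0.96$. By (5), $k_0+h\in E$ on a set of $h$ of $\nu$-measure at least $0.99$. Hence, for a set of $h$ of positive measure, $k_0+h\in E$ and $\theta(k_0+h)=\varphi(h)+\tau$. As $\varphi$ takes finitely many values, $\theta$ is constant on a set of positive measure. This contradicts the hypothesis. $\square$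

## 5. Moving frequencies average out

**Lemma 3.** If $\theta:E\to\mathbb T^d$ is Borel and nowhere constant, then for every map $g:\mathbb Z^d\to T$,
$$\mathbb E_N\Big|\int_Ee\big(k(g(n))-n\cdot\theta(k)\big)\,d\mu(k)\Big|^2\to0.$$

No continuity of $g$ is assumed. The point of the proof is that squaring isolates $g$ in a factor of modulus one, which can be dropped.

*Proof.* Expand the square of the modulus as a double integral over $(k,k')\in E^2$ of
$$e\big((k'-k)(g(n))\big)\,e\big(-n\cdot(\theta(k')-\theta(k))\big),$$
and for fixed $k$ substitute $k'=k+x$. Haar measure is invariant, so the square equals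
$$\int_Ke(x(g(n)))\,\hat\rho_x(n)\,d\mu(x)\ \le\ \int_K|\hat\rho_x(n)|\,d\mu(x).$$
Average over $n$ and apply Cauchy–Schwarz in $n$. The quantity in the lemma is at most $\int_K(\mathbb E_N|\hat\rho_x(n)|^2)^{1/2}\,d\mu(x)$. By Lemma 2, $\rho_x$ has no atoms for almost every $x$, and for such $x$ the integrand tends to $0$ by Lemma 1. The integrand is at most $1$, so dominated convergence finishes the proof. $\square$

## 6. Near each point $f$ is constant up to density zero

**Proposition.** Every $n_0\in\mathbb Z^d$ has an open neighborhood $U_{n_0}$ in $(\mathbb Z^d)^\#$ such that $\{n\in U_{n_0}:f(n)\ne f(n_0)\}$ has density $0$.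

*Proof.* Let $g(n)=f(n_0+n)-f(n_0)$ as in Section 3. It suffices to find an open $U\ni0$ such that $B=\{n\in U:g(n)\ne0\}$ has density $0$. Then $U_{n_0}=n_0+U$ works, by translation invariance.

**Step 1: fix $M$ for many $k$.** For $M\ge2$ let $C_M$ be the set of all $(\alpha,k)\in(\mathbb T^d)^M\times K$ such that for every $n\in\mathbb Z^d$
$$\max_i\|n\cdot\alpha_i\|\ge\tfrac1M\quad\text{or}\quad\|k(g(n))\|\le\tfrac1{20}.$$
For each $n$ this is a union of two closed conditions, so $C_M$ is closed, hence compact. Let $K_M$ be its projection to $K$, which is compact. For each $k\in K$, $k\circ g$ is continuous at $0$, so there are $M\ge2$ and $\alpha\in(\mathbb T^d)^M$ with $\|k(g(n))\|\le\frac1{20}$ on $U(\alpha;1/M)$. This says $k\in K_M$. Hence $K=\bigcup_MK_M$, and we can fix $M$ with $\mu(K_M)>0$.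

**Step 2: choose the frequencies measurably.** We recall the Kuratowski–Ryll-Nardzewski selection theorem: if to each point $k$ of a measurable space is assigned a non-empty closed subset $S(k)$ of a complete separable metric space, and $\{k:S(k)\cap F\ne\emptyset\}$ is measurable for every open $F$, then there is a measurable map $s$ with $s(k)\in S(k)$ for all $k$. Here let $S(k)=\{\alpha:(\alpha,k)\in C_M\}$ for $k\in K_M$; it is closed and non-empty. If $F\subseteq(\mathbb T^d)^M$ is closed, then $\{k:S(k)\cap F\ne\emptyset\}$ is the projection of the compact set $C_M\cap(F\times K)$, hence compact. An open $F$ is a countable union of closed sets, so for open $F$ the set is $\sigma$-compact, hence Borel. So there is a Borel map $\alpha:K_M\to(\mathbb T^d)^M$ with $(\alpha(k),k)\in C_M$. As $\Psi(\alpha(k),n)\ne0$ implies $\max_i\|n\cdot\alpha_i(k)\|<1/M$, we get for $k\in K_M$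
$$\Psi(\alpha(k),n)\ne0\ \Longrightarrow\ \|k(g(n))\|\le\tfrac1{20}.\tag{6}$$

**Step 3: choose $E$ so that each relevant frequency is constant or nowhere constant.** With $w_c$ from (2), choose a finite $C\subset\mathbb Z^M$ with $0\in C$ and $\sum_{c\notin C}w_c\le w_0/100$. For $c\in C$ let $\theta_c(k)=c\cdot\alpha(k)$, a Borel map $K_M\to\mathbb T^d$. Each $\theta_c$ has at most countably many level sets of positive measure, since level sets are disjoint. Partition $K_M$ according to which positive-measure level set of $\theta_c$ the point lies in, or that it lies in none, for all $c\in C$ simultaneously. As $C$ is finite this gives countably many Borel pieces, so some piece $E$ has $\mu(E)>0$. If $E$ lies in a level set of $\theta_c$, then $\theta_c$ equals a constant $s_c$ on $E$; let $C'$ be the set of these $c$. For the other $c\in C$, forming $C''$, $E$ misses all positive-measure level sets of $\theta_c$, so $\theta_c|_E$ is nowhere constant. Since $\theta_0=0$, we have $0\in C'$. Put $W=\sum_{c\in C'}w_c\ge w_0>0$.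

**Step 4: choose $U$.** Define $\Phi$ by (4) with the present $E$; as there, it is finite by Bessel's inequality. Let
$$U=\big\{n:|e(n\cdot s_c)-1|<\tfrac1{100}\ \forall c\in C'\big\}\ \cap\ g^{-1}\big(T\setminus(\Phi\setminus\{0\})\big).$$
This is open, since $C'$ is finite, finite sets are closed in $T^\#$, and $g$ is continuous. It contains $0$ since $g(0)=0$. If $n\in B$, then $g(n)\neq 0$, and therefore $g(n)\notin\Phi$.

**Step 5: expand the weight.** For $n\in U$ and $k\in E$, (2) gives
$$\Psi(\alpha(k),n)=W+\sum_{c\in C''}w_c\,e(-n\cdot\theta_c(k))+R(k,n),\qquad|R(k,n)|\le\tfrac W{100}+\tfrac{w_0}{100}\le\tfrac W{50}.\tag{7}$$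
The first part of the error comes from replacing $e(-n\cdot s_c)$ by $1$ for $c\in C'$, the second from all $c\notin C$.

**Step 6: compare two averages.** Let $b_N=\mathbb E_N1_B$ and put
$$J_N=\mathbb E_N\,1_B(n)\int_E\Psi(\alpha(k),n)\,d\mu(k),\qquad I_N=\mathbb E_N\,1_B(n)\int_E\big(1-\cos2\pi k(g(n))\big)\Psi(\alpha(k),n)\,d\mu(k).$$
By (6), wherever $\Psi\ne0$ we have $1-\cos2\pi k(g(n))\le1-\cos(\pi/10)<0.05$. As $\Psi\ge0$,
$$I_N\le0.05\,J_N.\tag{8}$$
To bound $J_N$ from above, insert (7). The terms $W$ and $R$ contribute at most $1.02\,W\mu(E)\,b_N$. The terms $c\in C''$ contribute at most $\sum_{c\in C''}w_c\,\mathbb E_N\big|\int_Ee(-n\cdot\theta_c(k))\,d\mu(k)\big|$, which tends to $0$ by Lemma 3 with the zero map in place of $g$, since $\mathbb E_N|\cdot|\le(\mathbb E_N|\cdot|^2)^{1/2}$. So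
$$J_N\le1.02\,W\mu(E)\,b_N+o(1).\tag{9}$$
To bound $I_N$ from below, insert (7) again and consider the three parts.

* Main term. For $n\in B$ we have $g(n)\notin\Phi$, so $\int_E\cos2\pi k(g(n))\,d\mu(k)=\mathrm{Re}\int_Ee(k(g(n)))\,d\mu(k)\le\frac12\mu(E)$. Hence $W\int_E(1-\cos2\pi k(g(n)))\,d\mu(k)\ge\frac12W\mu(E)$, and the contribution is at least $\frac12W\mu(E)\,b_N$.
* Terms with $c\in C''$. Write $1-\cos2\pi y=1-\frac12e(y)-\frac12e(-y)$ with $y=k(g(n))$, and note $-k(g(n))=k(-g(n))$. Lemma 3 applied to $\theta_c|_E$ and the maps $0$, $g$, $-g$ shows that the total contribution is $o(1)$.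
* Error term. Since $0\le1-\cos\le2$, the contribution is at most $2\cdot\frac W{50}\mu(E)\,b_N=0.04\,W\mu(E)\,b_N$ in absolute value.

Therefore
$$I_N\ge0.46\,W\mu(E)\,b_N-o(1).\tag{10}$$
Combining (8), (9) and (10), $0.46\,W\mu(E)\,b_N\le0.051\,W\mu(E)\,b_N+o(1)$. Since $W\mu(E)>0$ does not depend on $N$, we get $b_N\to0$. $\square$

## 7. From density zero to local constancy

The averages cannot see sets of density zero, so the exceptional set has to be removed by a different argument: compare with the Proposition at a second point.

**Proof of Theorem A.** Let $n_0\in\mathbb Z^d$ and $x\in U_{n_0}$. The set $U_{n_0}\cap U_x$ is open and contains $x$, so it has positive lower density by (3). By the Proposition applied at $n_0$ and at $x$, outside a set of density $0$ its elements $n$ satisfy both $f(n)=f(n_0)$ and $f(n)=f(x)$. So at least one such $n$ exists, and $f(x)=f(n_0)$. Hence $f$ is constant on $U_{n_0}$. $\blacksquare$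

**Proof of the Corollary.** Let $f:\mathbb Z^\#\to T^\#$ be continuous with $T$ torsion. By Theorem A with $d=1$ its fibres are open. Each is also closed, being the complement of the union of the other fibres. By (3), each non-empty fibre has positive lower density, so it is infinite. Hence $f$ is not finite-to-one, and in particular not injective. $\blacksquare$

So the answer to the question is no.

## 8. Which groups inject, and which have only locally constant maps

**Proof of Theorem B (1).** If $T$ has an element of infinite order, then $\mathbb Z$ embeds in $T$ as a subgroup, and the embedding, being a homomorphism, is a continuous injection $\mathbb Z^\#\to T^\#$. If $T$ is torsion, there is no continuous injection by the Corollary, and no injective homomorphism either.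

**Proof of Theorem B (2).** If $G$ is torsion, take $T=G$ and the identity map. If $g\in G$ has infinite order, then $\langle g\rangle\cong\mathbb Z$, and $G^\#$ induces $\langle g\rangle^\#$ on it. By the Corollary, the restriction to $\langle g\rangle$ of any continuous map from $G^\#$ to $T^\#$ with $T$ torsion has infinite non-empty fibres, so the map is not injective.

**Proof of Theorem B (3), finitely generated groups.** Let $G\cong\mathbb Z^d\times F$ with $F$ finite. If $d=0$, then $G$ is finite and $G^\#$ is discrete, so every map is locally constant. Let $d\ge1$. The subgroup $\mathbb Z^d$ is the kernel of the homomorphism from $G$ onto the finite group $F$, which is continuous from $G^\#$ to the discrete space $F^\#$. So $\mathbb Z^d$ and its cosets are open in $G^\#$. Each coset $y+\mathbb Z^d$ is, by translation, homeomorphic to $(\mathbb Z^d)^\#$. Given a continuous $f:G^\#\to T^\#$ with $T$ torsion, Theorem A applied to $n\mapsto f(y+n)$ shows that $f$ is locally constant on each coset. As the cosets are open, $f$ is locally constant.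

**Proof of Theorem B (3), groups that are not finitely generated.** We construct a continuous homomorphism $h$ from $G^\#$ onto an infinite torsion group and show that it is not locally constant.

By Zorn's lemma let $S\subseteq G$ be a maximal subset that is a basis of a free abelian subgroup $\langle S\rangle$, that is, a maximal set without non-trivial integer relations. Then $G/\langle S\rangle$ is torsion: if no positive multiple of $g$ were in $\langle S\rangle$, then $S\cup\{g\}$ would be a larger set without non-trivial relations.

If $S$ is finite, let $h:G\to G/\langle S\rangle$ be the quotient map. The target is torsion, and it is infinite, since otherwise $G$ would be finitely generated. If $S$ is infinite, let $h:G\to G/\langle2S\rangle$ be the quotient map, where $2S=\{2s:s\in S\}$. For $g\in G$ some positive multiple $mg$ lies in $\langle S\rangle$, so $2mg\in\langle2S\rangle$; thus the target is torsion. It contains $\langle S\rangle/\langle2S\rangle\cong\bigoplus_S\mathbb Z/2$, so it is infinite.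

In both cases $h$ is a homomorphism, hence continuous for the Bohr topologies. If $h$ were locally constant, then $\ker h$ would contain a neighborhood $V$ of $0$ in $G^\#$. By total boundedness $G=F_0+V$ with $F_0$ finite, so $h(G)=h(F_0)$ would be finite, a contradiction. $\blacksquare$
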